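\title{Ramsey Choice for six-element sets}

\begin{abstract}
Ramsey Choice $\operatorname{RC}_n$ states that every infinite set has an infinite subset $Y$ such that the family of $n$-element subsets of $Y$ has a choice function, and $\operatorname{C}_n^-$ states that every infinite family of $n$-element sets has an infinite subfamily with a choice function. We prove in $\operatorname{ZF}$ that $\operatorname{RC}_6$ implies $\operatorname{C}_2^-$, $\operatorname{C}_3^-$ and $\operatorname{C}_6^-$. This gives a number $n>5$ for which $\operatorname{RC}_n\Rightarrow\operatorname{C}_n^-$ is provable. For $n=5$ and every $n\ge 7$ we construct a permutation model in which $\operatorname{RC}_n$ holds and $\operatorname{C}_n^-$ fails; by Pincus' transfer theorem, if $\operatorname{ZF}$ is consistent, then $6$ is the only such $n>5$.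
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\operatorname{ZF}$, without the axiom of choice. A set is \emph{finite} if it is in bijection with a natural number, and \emph{infinite} otherwise. An infinite set has subsets of every finite size, but it need not have a countably infinite subset. A \emph{choice function} on a family $\mathcal F$ of nonempty sets is a function $c$ on $\mathcal F$ with $c(A)\in A$ for all $A\in\mathcal F$; every finite family has one. For a set $Y$ let $[Y]^n=\{z\subseteq Y: |z|=n\}$. We compare two weak forms of choice for $n$-element sets.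
\begin{itemize}
\item $\operatorname{C}_n^-$: every infinite family of $n$-element sets has an infinite subfamily with a choice function.
\item $\operatorname{RC}_n$ (Ramsey Choice): every infinite set $X$ has an infinite subset $Y$ such that $[Y]^n$ has a choice function.
\end{itemize}
Both principles ask for choice only on an infinite part of the given object. In $\operatorname{C}_n^-$ the sets are prescribed and one may discard some of them. In $\operatorname{RC}_n$ one may discard points, but must then choose from all $n$-element sets of the remaining points. The statement of $\operatorname{RC}_n$ is trivial for a set $X$ with a countably infinite subset $Y$, since one can take the first element of each member of $[Y]^n$; its content concerns infinite sets without such a subset.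

Does $\operatorname{RC}_n$ imply $\operatorname{C}_n^-$? The obvious attempt is to apply $\operatorname{RC}_n$ to the union of the given family. The set $Y$ obtained need not be a union of members of the family, and the following lemma records what this costs.

\begin{lemma}\label{lem:trace}
Let $n\ge 2$. If $\operatorname{RC}_n$ holds and $\operatorname{C}_j^-$ holds for all $j$ with $2\le j\le n/2$, then $\operatorname{C}_n^-$ holds.
\end{lemma}

\begin{proof}
Let $F$ be an infinite family of $n$-element sets. Replacing each $A\in F$ by $A\times\{A\}$ makes the members pairwise disjoint, and a choice function on a subfamily of the new family projects to one on the corresponding subfamily of $F$. So we assume that $F$ is disjoint. By $\operatorname{RC}_n$ there are an infinite $Y\subseteq\bigcup F$ and a choice function $f$ on $[Y]^n$. As $Y$ is infinite and the members of $F$ are finite, infinitely many of them meet $Y$, so for some $m\in\{1,\dots,n\}$ the family $F_m=\{A\in F:|A\cap Y|=m\}$ is infinite. If $m=n$, then $f$ is defined on $F_m$. Otherwise put $A'=A\cap Y$ for all $A\in F_m$ if $m\le n/2$, and $A'=A\setminus Y$ for all $A\in F_m$ if $m>n/2$. The sets $A'\subseteq A$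 have a common size $j$ with $1\le j\le n/2$, and $A\mapsto A'$ is injective because $F$ is disjoint. If $j=1$, choose the element of $A'$. If $j\ge 2$, then $\operatorname{C}_j^-$ gives a choice function on infinitely many of the $A'$, and hence on the corresponding sets $A$.
\end{proof}

For $n=2$ and $n=3$ the lemma needs no further hypothesis. For $n=4,5$ it asks for $\operatorname{C}_2^-$, and for $n=6,7$ it asks for $\operatorname{C}_2^-$ and $\operatorname{C}_3^-$. Two results are known. Montenegro (1999) proved that $\operatorname{RC}_n\Rightarrow\operatorname{C}_n^-$ holds in $\operatorname{ZF}$ for $n\in\{2,3,4\}$. Halbeisen and Tachtsis (2017) proved that if $m,n\ge 2$ and some prime divides $n$ but not $m$, then $\operatorname{RC}_m$ implies neither $\operatorname{RC}_n$ nor $\operatorname{C}_n^-$ in $\operatorname{ZF}$. The second result says nothing about the case $m=n$, but it closes the route through Lemma~\ref{lem:trace} for $n=5$ and $n=7$, because $\operatorname{RC}_n$ does not imply $\operatorname{C}_2^-$ for odd $n$. For $n=6$ the route stays open: the two principles that are needed belong to the primes $2$ and $3$, which are exactly the primes dividing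 $6$. So $6$ is the natural candidate.

Halbeisen and Schumacher \cite{HS} record as an open question whether the implication $\operatorname{RC}_n\Rightarrow\operatorname{C}_n^-$ holds for any $n>5$. The answer is yes.

\begin{theorem}\label{thm:A}
In $\operatorname{ZF}$, $\operatorname{RC}_6$ implies $\operatorname{C}_2^-$, $\operatorname{C}_3^-$ and $\operatorname{C}_6^-$. In particular, $\operatorname{RC}_6\Rightarrow\operatorname{C}_6^-$ is provable in $\operatorname{ZF}$.
\end{theorem}

The proof is self-contained and uses neither of the two results quoted above. For the remaining values of $n$ there are counterexamples in $\operatorname{ZFA}$, set theory with atoms.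

\begin{theorem}\label{thm:B}
For $n=5$ and for every $n\ge 7$ there is a Fraenkel--Mostowski permutation model of $\operatorname{ZFA}$ in which $\operatorname{RC}_n$ holds and $\operatorname{C}_n^-$ fails.
\end{theorem}

The next statement combines Theorems~\ref{thm:A} and~\ref{thm:B} with Pincus' transfer theorem \cite{Pincus}, which we quote and do not prove. Nothing else in the paper depends on that theorem.

\begin{corollary}\label{cor:C}
If $\operatorname{ZF}$ is consistent, then $\operatorname{RC}_n\Rightarrow\operatorname{C}_n^-$ is not provable in $\operatorname{ZF}$ for $n=5$ and for all $n\ge 7$. Hence $n=6$ is then the only $n>5$ for which the implication is provable in $\operatorname{ZF}$.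
\end{corollary}

The proof of Theorem~\ref{thm:A} starts from a family $F$ of pairs or triples that violates the conclusion. Section~\ref{sec:unions} shows that no infinite part of $F$ is a well-ordered union of finite sets. If every two members of an infinite subfamily give rise to a $6$-element set, then a choice function on $6$-element sets orients a complete graph on that subfamily with finite out-degrees, and this produces just such a union. For triples this is immediate from $6=3+3$. For pairs the natural decomposition $6=2+2+2$ involves three members, and the argument breaks down. Section~\ref{sec:split} repairs it with $6=4+2$, provided that a $4$-element set with a cyclic structure is attached to each of infinitely many pairs. Sections~\ref{sec:acl}--\ref{sec:heights} construct these sets from a closure operator given by definability. Sections~\ref{sec:models} and~\ref{sec:transfer} prove Theorem~\ref{thm:B} and Corollary~\ref{cor:C}.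

\section{Bad families, out-degrees and symmetries}\label{sec:tools}

A family $F$ is \emph{bad} if it is infinite and no infinite subfamily of $F$ has a choice function. Thus in a bad family \emph{every subfamily with a choice function is finite}; this is the way finiteness will be proved throughout. An infinite subfamily of a bad family is bad. If $\operatorname{C}_d^-$ fails, then there is a bad family of pairwise disjoint $d$-element sets, by the replacement of $A$ by $A\times\{A\}$ used above.

The first tool concerns a complete graph whose edges are oriented so that all out-degrees are finite.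

\begin{lemma}\label{lem:count}
Let $Q$ be a set and let $E(x)\subseteq Q\setminus\{x\}$ be finite for each $x\in Q$. Suppose that $x'\in E(x)$ or $x\in E(x')$ whenever $x\ne x'$ are in $Q$. Then $Q_k=\{x\in Q:|E(x)|=k\}$ has at most $2k+1$ elements, and so $Q=\bigcup_{k\in\omega}Q_k$ is a countable union of finite sets.
\end{lemma}

\begin{proof}
Let $S\subseteq Q_k$ be finite with $N$ elements. Each of the $N(N-1)/2$ two-element subsets of $S$ yields an ordered pair $(x,x')\in S^2$ with $x'\in E(x)$, and there are at most $Nk$ such ordered pairs. So $N\le 2k+1$. Since infinite sets have subsets of every finite size, $Q_k$ is finite, with at most $2k+1$ elements.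
\end{proof}

The second tool is where the number $6$ enters. If $h$ is a choice function on $[W]^6$, an \emph{automorphism of $h$} is a permutation $\pi$ of $W$ with $h(\pi Z)=\pi h(Z)$ for all $Z\in[W]^6$, where $\pi Z$ is the image of $Z$. The automorphisms form a group. If $\pi Z=Z$, then $\pi$ fixes the point $h(Z)$ of $Z$; so no $6$-element set is a union of nontrivial cycles of an automorphism.

\begin{lemma}\label{lem:moved}
Let $W$ be finite, let $h$ be a choice function on $[W]^6$, and let $\pi$ be an automorphism of $h$. If the order of $\pi$ is a power of $2$, then $\pi$ moves at most four points. If it is a power of $3$, then $\pi$ moves at most three points.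
\end{lemma}

\begin{proof}
Let $\pi$ have order $d^a$ with $d\in\{2,3\}$ and $a\ge 1$. All cycle lengths of $\pi$ are powers of $d$, and some cycle has length $d^a$. The automorphism $\rho=\pi^{d^{a-1}}$ splits each cycle of length $d^a$ into $d$-cycles and fixes all other points. The number of points moved by $\pi$ is a multiple of $d$, so if the bound fails, then $\pi$ moves at least six points. We find a $6$-element union of nontrivial cycles of $\pi$ or of $\rho$.

Let $d=2$. If $\rho$ moves at least six points, take three of its $2$-cycles. Otherwise $\rho$ moves at most four points. Then $\rho\neq\pi$, so $a\geq 2$, and $2^a\le 4$; hence $a=2$, the permutation $\pi$ has exactly one $4$-cycle, and the other points that it moves lie in $2$-cycles. Take the $4$-cycle and one $2$-cycle of $\pi$.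

Let $d=3$. If $a=1$, then $\rho=\pi$ moves at least six points, and if $a\ge 2$, then $\rho$ moves at least nine. In both cases take two $3$-cycles of $\rho$.
\end{proof}

\section{Well-ordered unions of finite subfamilies}\label{sec:unions}

Consider first a family of disjoint pairs that comes with an enumeration, $F=\{p_0,p_1,\dots\}$. Apply $\operatorname{RC}_6$ to $\bigcup F$ to get $Y$ and $f$. If infinitely many $p_k$ meet $Y$ in exactly one point, we choose that point. Otherwise infinitely many pairs $p_{k_0},p_{k_1},\dots$ are contained in $Y$. For each $i$ the point $f(p_{k_{3i}}\cup p_{k_{3i+1}}\cup p_{k_{3i+2}})$ lies in one of three pairs, and so infinitely many pairs receive a chosen point. The enumeration was used to cut the family into groups of three.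

Suppose now that $F$ is only the union of a sequence of finite sets, with no order inside them. There is then no canonical grouping, and a choice function on $6$-element sets of points may have automorphisms that swap a pair. The remedy is to apply $\operatorname{RC}_6$ not to the points but to the enumerations of the finite pieces. A nontrivial permutation moves \emph{every} enumeration, so Lemma~\ref{lem:moved} leaves almost no symmetry.

\begin{proposition}\label{prop:unions}
Assume $\operatorname{RC}_6$. Let $d\in\{2,3\}$ and let $F$ be a bad family of disjoint $d$-element sets. If $\langle F_\xi:\xi<\mu\rangle$ is an ordinal-indexed sequence of finite subsets of $F$, then $\bigcup_{\xi<\mu}F_\xi$ is finite.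
\end{proposition}

\begin{proof}
Suppose that the union is infinite. The sets $F_\xi\setminus\bigcup_{\eta<\xi}F_\eta$ are finite and disjoint and have the same union, so infinitely many of them are nonempty. Let $B_0,B_1,\dots$ be the first $\omega$ nonempty ones, and put $U_k=B_0\cup\dots\cup B_k$ and $m_k=|U_k|$. We construct a choice function on the infinite family $\bigcup_kU_k\subseteq F$, which contradicts badness.

\emph{Enumerations.} Let $X_k$ be the set of bijections $x\colon m_k\times d\to\bigcup U_k$ that map each row $\{i\}\times d$ onto a member of $U_k$. It is finite and nonempty, and the $X_k$ are disjoint because $m_0<m_1<\cdots$. Let $G_k$ be the group of permutations of $\bigcup U_k$ that map members of $U_k$ onto members of $U_k$. For $x,x'\in X_k$ we have $x'\circ x^{-1}\in G_k$, and $\pi\circ x\in X_k$ for $\pi\in G_k$. By $\operatorname{RC}_6$ there are an infinite $Y\subseteq\bigcup_kX_k$ and a choice function $h$ on $[Y]^6$. Put $Y_k=Y\cap X_k$. The set $K=\{k:Y_k\ne\emptyset\}$ is infinite, since each $X_k$ is finite.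

\emph{The group $\Gamma$.} Fix $k\in K$, let $k'<k''$ be the next two elements of $K$, and put $W=Y_k\cup Y_{k'}\cup Y_{k''}$. Let $\Gamma$ be the group of all $\pi\in G_{k''}$ such that $y\mapsto\pi\circ y$ maps $W$ onto $W$ and is an automorphism of the restriction of $h$ to $[W]^6$. Let $\pi\in\Gamma$ and $j\in\{k,k',k''\}$. Composition with $\pi$ does not change domains, so it preserves $Y_j$; comparing the ranges of $y\in Y_j$ and $\pi\circ y\in Y_j$ shows that $\pi$ preserves $\bigcup U_j$. Let $\bar\Gamma$ be the group of restrictions of the elements of $\Gamma$ to $\bigcup U_k$.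

\emph{The order of $\bar\Gamma$ is not divisible by $d$.} Otherwise, by Cauchy's theorem, some $\pi\in\Gamma$ has a restriction to $\bigcup U_k$ of order $d$. Write the order of $\pi$ as $d^am$ with $d\nmid m$ and replace $\pi$ by $\pi^m$. Now the order of $\pi$ is a power of $d$, and its restriction to $\bigcup U_k$ still has order $d$. For $j\in\{k,k',k''\}$, $\pi$ is not the identity on $\bigcup U_j\supseteq\bigcup U_k$, and every $y\in Y_j$ is onto $\bigcup U_j$; hence $\pi\circ y\ne y$. So the automorphism of $h$ induced by $\pi$ on $W$ has order a power of $d$ and moves every point. Each of the three nonempty sets $Y_j$ is a union of cycles of length at least $d$, so $|W|\ge 3d\ge 6$. This contradicts Lemma~\ref{lem:moved}.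

\emph{Fixed points.} For $p\in U_k$ let $\Gamma_p$ be the group of restrictions to $p$ of the $\pi\in\Gamma$ with $\pi p=p$. It is a quotient of a subgroup of $\bar\Gamma$, so $d\nmid|\Gamma_p|$. It is also a group of permutations of the $d$-element set $p$. For $d=2$ it is trivial, and for $d=3$ its order divides $6$ and is prime to $3$, so it is trivial or generated by a transposition. In every case $\Gamma_p$ fixes a point of $p$. It may fix several, and we have to select one of them without making arbitrary choices.

\emph{A canonical $\Gamma$-orbit.} For $x\in X_{k''}$ we copy $W$ and $h$ to the index set along $x$: let $\operatorname{code}(x)$ be the pair consisting of the set $\{x^{-1}\circ y:y\in W\}$ and the function $\{x^{-1}\circ y:y\in Z\}\mapsto x^{-1}\circ h(Z)$ for $Z\in[W]^6$. Each $x^{-1}\circ y$ is a function between finite subsets of $\omega\times d$, so $\operatorname{code}(x)$ lies in the set $V_\omega$ of hereditarily finite sets. Let $x,x'\in X_{k''}$ and $\pi=x'\circ x^{-1}\in G_{k''}$. Then $x^{-1}\circ y=x'^{-1}\circ(\pi\circ y)$ for every $y\in W$. Thus the first components of the two codes agree if and only if composition with $\pi$ maps $W$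 onto $W$, and in that case the second components agree if and only if $h(\pi Z)=\pi h(Z)$ for all $Z$. So $\operatorname{code}(x)=\operatorname{code}(x')$ if and only if $x'\circ x^{-1}\in\Gamma$. Fix once and for all a well-order of the countable set $V_\omega$, and let $C$ be the set of $x\in X_{k''}$ with least code. Then $C=\{\pi\circ x_0:\pi\in\Gamma\}$ for any $x_0\in C$.

\emph{The choice.} For $b\in\bigcup U_k$ let $I(b)=\{x^{-1}(b):x\in C\}\subseteq m_{k''}\times d$. With $x_0\in C$, the set $I(b)$ is the preimage under $x_0$ of the $\Gamma$-orbit of $b$, so points in different $\Gamma$-orbits have disjoint sets $I(b)$. Two distinct points $b,b'\in p$ fixed by $\Gamma_p$ lie in different $\Gamma$-orbits: if $\pi b=b'$ with $\pi\in\Gamma$, then $\pi p$ is a member of $U_{k''}$ containing $b'$, so $\pi p=p$ and $\pi b=b$. Let $c_k(p)$ be the $\Gamma_p$-fixed point $b\in p$ for which the lexicographically least element of $I(b)$ is smallest.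

The function $c_k$ on $U_k$ is defined from $k$, the sequence $\langle B_j\rangle$, $Y$, $h$ and the well-order of $V_\omega$, uniformly in $k\in K$. Since $K$ is unbounded, $p\mapsto c_k(p)$, with $k\in K$ least such that $p\in U_k$, is a choice function on $\bigcup_kU_k$.
\end{proof}

The restriction to $d\in\{2,3\}$ is used twice: in Lemma~\ref{lem:moved}, and to obtain a fixed point of $\Gamma_p$. The second use fails for $d=5$, where the group generated by $(1\,2\,3)(4\,5)$ has order prime to $5$ and no fixed point. Three levels $k,k',k''$ are taken because for $d=2$ two levels might contribute only $2+2$ points.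

Lemma~\ref{lem:count} and Proposition~\ref{prop:unions} combine to the form in which both are mostly used.

\begin{corollary}\label{cor:tournament}
Assume $\operatorname{RC}_6$. Let $d\in\{2,3\}$, let $F$ be a bad family of disjoint $d$-element sets, and let $Q\subseteq F$. If there are finite sets $E(x)\subseteq Q\setminus\{x\}$, $x\in Q$, with $x'\in E(x)$ or $x\in E(x')$ for all $x\ne x'$ in $Q$, then $Q$ is finite.
\end{corollary}

\section{Splitting six as $3+3$ and as $4+2$}\label{sec:split}

For triples, the union of two members is a $6$-element set, and the chosen point orients the edge between them.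

\begin{proposition}\label{prop:three}
$\operatorname{RC}_6$ implies $\operatorname{C}_3^-$.
\end{proposition}

\begin{proof}
Suppose that $F$ is a bad family of disjoint triples. Take an infinite $Y\subseteq\bigcup F$ and a choice function $f$ on $[Y]^6$. Infinitely many $p\in F$ meet $Y$. Those with $|p\cap Y|\in\{1,2\}$ have a choice function (the point in $Y$, or the point outside $Y$), so there are finitely many of them, and $Q=\{p\in F:p\subseteq Y\}$ is infinite. For $p\in Q$ let $E(p)=\{p'\in Q\setminus\{p\}:f(p\cup p')\in p'\}$. It has the choice function $p'\mapsto f(p\cup p')$, so it is finite. For $p\ne p'$ in $Q$ the point $f(p\cup p')$ lies in $p'$ or in $p$, that is, $p'\in E(p)$ or $p\in E(p')$. By Corollary~\ref{cor:tournament}, $Q$ is finite, a contradiction.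
\end{proof}

To repeat this for pairs we need a $6$-element set built from \emph{two} pairs $q,q'$, in such a way that a chosen point on the side of $q'$ determines an element of $q'$. We attach four new points to each pair, and take all four points over one pair and two of the points over the other. For an element $b$ of a pair we write $\bar b$ for the other element.

\begin{definition}\label{def:cycle}
A \emph{four-cycle over a pair $q$} is a triple $(X,\sigma,\lambda)$, where $X$ is a $4$-element set, $\sigma$ is a cyclic permutation of $X$ of length $4$, and $\lambda\colon X\to q$ satisfies $\lambda(\sigma v)=\overline{\lambda(v)}$ for all $v\in X$.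
\end{definition}

Thus $\lambda$ takes the values $b,\bar b,b,\bar b$ on $v,\sigma v,\sigma^2v,\sigma^3v$, and each of its two fibers has two elements. A four-cycle does not single out an element of $q$, since $\sigma$ interchanges the fibers, but any nontrivial subset of it does.

\begin{lemma}\label{lem:ends}
Let $(X,\sigma,\lambda)$ be a four-cycle over $q$ and let $\emptyset\ne S\subsetneq X$. Then the set $\{v\in S:\sigma v\notin S\}$ is nonempty and $\lambda$ is constant on it.
\end{lemma}

\begin{proof}
The set is nonempty because $\sigma$ is transitive on $X$ and $S$ is neither empty nor $X$. If $v\ne w$ both belong to it, then $w\ne\sigma v$ and $v\ne\sigma w$, so $w=\sigma^2v$ and $\lambda(w)=\lambda(v)$.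
\end{proof}

We denote the constant value by $\tau(S)\in q$. The lemma would fail for a cycle of length $6$, with $S=\{v,\sigma^3v\}$.

\begin{proposition}\label{prop:four}
Assume $\operatorname{RC}_6$. Let $F$ be a bad family of disjoint pairs, let $Q\subseteq F$, and let $q\mapsto(X_q,\sigma_q,\lambda_q)$ be a function that assigns to each $q\in Q$ a four-cycle over $q$. Then $Q$ is finite.
\end{proposition}

\begin{proof}
Suppose that $Q$ is infinite. Replacing $X_q$ by $\{q\}\times X_q$, we may assume that the $X_q$ are disjoint. Take an infinite $Y\subseteq\bigcup_{q\in Q}X_q$ and a choice function $h$ on $[Y]^6$. Infinitely many $X_q$ meet $Y$. The $q$ with $\emptyset\ne Y\cap X_q\subsetneq X_q$ have the choice function $q\mapsto\tau(Y\cap X_q)$, so there are finitely many of them, and $Q'=\{q\in Q:X_q\subseteq Y\}$ is infinite. For $b\in q\in Q'$ let $u_b\subseteq X_q$ be the fiber of $\lambda_q$ over $b$. For $q\ne q'$ in $Q'$ the sets $X_q\cup u_{b'}$ with $b'\in q'$ and $X_{q'}\cup u_b$ with $b\in q$ have six elements. Put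
\[
S_1(q,q')=X_{q'}\cap\{h(X_q\cup u_{b'}):b'\in q'\},\qquad
S_2(q,q')=X_{q'}\cap\{h(X_{q'}\cup u_b):b\in q\}.
\]
Both sets have at most two elements, so they are proper subsets of $X_{q'}$. For $i=1,2$ the family $E_i(q)=\{q'\in Q'\setminus\{q\}:S_i(q,q')\ne\emptyset\}$ has the choice function $q'\mapsto\tau(S_i(q,q'))$. Hence $E(q)=E_1(q)\cup E_2(q)$ is finite. Let $q\ne q'$ be in $Q'$ and $b\in q$. The point $h(X_{q'}\cup u_b)$ lies in $X_{q'}$ or in $u_b\subseteq X_q$. In the first case $S_2(q,q')\ne\emptyset$ and $q'\in E(q)$; in the second case $S_1(q',q)\ne\emptyset$ and $q\in E(q')$. By Corollary~\ref{cor:tournament}, $Q'$ is finite, a contradiction.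
\end{proof}

It remains to produce four-cycles over infinitely many members of a bad family of pairs, without choices.

\section{A closure operator on a bad family of pairs}\label{sec:acl}

\emph{Standing assumption for Sections~\ref{sec:acl}--\ref{sec:heights}.} We assume $\operatorname{RC}_6$ and the failure of $\operatorname{C}_2^-$. Let $F_0$ be a bad family of disjoint pairs, and take an infinite $Y\subseteq\bigcup F_0$ with a choice function on $[Y]^6$. Only finitely many members of $F_0$ meet $Y$ in exactly one point, so $F=\{p\in F_0:p\subseteq Y\}$ is infinite. We fix this \emph{bad family $F$ of disjoint pairs together with a choice function $f$ on $[\bigcup F]^6$}. For distinct $x,y,z\in F$ we write $f(x,y,z)=f(x\cup y\cup z)$, and $g(x,y,z)$ for the one of the pairs $x,y,z$ that contains this point. Both functions are symmetric in their arguments.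

For fixed $x,y$ the family of all $z$ with $g(x,y,z)=z$ has a choice function, so it is finite. In this sense $g(x,y,z)=z$ means that $x$ and $y$ determine $z$ up to finitely many possibilities. To exploit this we want a notion of ``determined up to finitely many possibilities'' that is transitive and absorbs every canonical construction. Ordinal definability from parameters provides it.

\subsection*{Definable sets}
Let $t$ be a finite sequence of elements of $\bigcup F$. A set $A$ is in $\operatorname{OD}(t)$ if there are a formula $\varphi$, a limit ordinal $\alpha$ with $F,f,t\in V_\alpha$, and a finite sequence $\vec\beta$ of ordinals below $\alpha$ such that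
\[
A=\{z\in V_\alpha: V_\alpha\models\varphi(z,F,f,t,\vec\beta)\}.
\]
Here formulas are coded by natural numbers. We use three standard facts of $\operatorname{ZF}$.
\begin{itemize}
\item[(D1)] The relation ``$A\in\operatorname{OD}(t)$'' is expressed by one formula in $A,t,F,f$, because satisfaction in the set $V_\alpha$ is definable.
\item[(D2)] Every set of members of $\operatorname{OD}(t)$ can be well-ordered: compare the least triples $(\varphi,\alpha,\vec\beta)$ defining them.
\item[(D3)] A set defined in the universe from $F$, $f$, $t$, ordinals, hereditarily finite sets and members of $\operatorname{OD}(t)$ is in $\operatorname{OD}(t)$. Indeed, hereditarily finite sets are coded by natural numbers, and a member of $\operatorname{OD}(t)$ is defined from $F,f,t$ and its triple; so the set is defined from $F,f,t$ and ordinals, and the reflection principle gives a limit ordinal $\alpha$, as large as we like, such that the defining formula is absolute for $V_\alpha$.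
\end{itemize}
An \emph{enumeration} of a finite set is a bijection from a natural number onto it. For finite $T\subseteq F$ we call $A$ \emph{$T$-definable} if $A\in\operatorname{OD}(t)$ for an enumeration $t$ of $\bigcup T$. If $T\subseteq T'$ and $t,t'$ enumerate $\bigcup T$ and $\bigcup T'$, then $t=t'\circ\iota$ for a hereditarily finite $\iota$, so $\operatorname{OD}(t)\subseteq\operatorname{OD}(t')$ by (D3). Hence the notion does not depend on $t$, and $T$-definable sets are $T'$-definable. Note that the parameters are the \emph{points} of the pairs in $T$. The set $T$ and its members are $T$-definable. Put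
\[
\operatorname{acl}(T)=\bigcup\{A: A\subseteq F\text{ is finite and }T\text{-definable}\}\supseteq T .
\]
By (D1) the function $T\mapsto\operatorname{acl}(T)$ is defined from $F$ and $f$ alone, so it may be used in definitions to which (D3) is applied. We write $Tx$ for $T\cup\{x\}$.

\begin{lemma}\label{lem:acl}
Let $T\subseteq F$ be finite.
\begin{itemize}
\item[(a)] $\operatorname{acl}(T)$ is finite and $T$-definable, $\operatorname{acl}$ is monotone, and $\operatorname{acl}(\operatorname{acl}(T))=\operatorname{acl}(T)$.
\item[(b)] If $b\in p\in F\setminus\operatorname{acl}(T)$ and $D$ is $T$-definable, then $b\in D$ if and only if $\bar b\in D$.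
\item[(c)] If $x,y,z\in F$ are distinct and $g(x,y,z)=z$, then $z\in\operatorname{acl}(\{x,y\})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (D2) the finite $T$-definable subsets of $F$ can be listed in an ordinal-indexed sequence, so their union is finite by Proposition~\ref{prop:unions}. It is defined from $T,F,f$, hence $T$-definable. Monotonicity holds because $T$-definable sets are $T'$-definable for $T\subseteq T'$. For idempotence let $A\subseteq F$ be finite and $\operatorname{acl}(T)$-definable, given by an enumeration $s$ of $\bigcup\operatorname{acl}(T)$ and a triple $(\varphi,\alpha,\vec\beta)$. The enumeration $s$ need not be $T$-definable, but the finite set of all enumerations $s'$ of $\bigcup\operatorname{acl}(T)$ is. Each $s'$ lies in $V_\alpha$, as $\alpha$ is a limit ordinal. Let $A_{s'}$ be the set given by the same triple with $s'$ in place of $s$, and let $A^*$ be the union of those $A_{s'}$ that are finite subsets of $F$. Then $A^*$ is finite and $T$-definable, so $A=A_s\subseteq A^*\subseteq\operatorname{acl}(T)$.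

(b) The family $\{p'\in F:|p'\cap D|=1\}$ has a choice function, so it is finite; being $T$-definable, it is contained in $\operatorname{acl}(T)$ and does not contain $p$.

(c) The family $\{z'\in F\setminus\{x,y\}:g(x,y,z')=z'\}$ has the choice function $z'\mapsto f(x,y,z')$, so it is finite, and it is $\{x,y\}$-definable.
\end{proof}

A finite $T\subseteq F$ is \emph{$\operatorname{acl}$-closed} if $\operatorname{acl}(T)=T$. From (a) we get $\operatorname{acl}(\operatorname{acl}(T)x)=\operatorname{acl}(Tx)$. An infinite set is the only possibility for a $T$-definable subset of $F$ not contained in $\operatorname{acl}(T)$; this will be used twice.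

Part (c) says when $g$ can point at a pair; we next find a situation in which it cannot. By (b), the two points of a pair $x\notin\operatorname{acl}(T)$ cannot be told apart over $T$. The next lemma turns this into an automorphism of $f$ on the finite set generated by $T$ and $x$, and Lemma~\ref{lem:moved} forces that automorphism to be very simple.

\begin{lemma}\label{lem:swap}
Let $T$ be $\operatorname{acl}$-closed, $x\in F\setminus T$ and $T_1=\operatorname{acl}(Tx)$. Then $g(x,y,z)\ne x$ for all distinct $y,z\in T_1\setminus\{x\}$.
\end{lemma}

\begin{proof}
We find an automorphism $\pi$ of the restriction of $f$ to $[\bigcup T_1]^6$ that maps every pair in $T_1$ to itself and swaps the two points of $x$. Such a $\pi$ preserves $x\cup y\cup z$, hence fixes $f(x,y,z)$, and so $f(x,y,z)\notin x$.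

For an enumeration $u=(u_0,\dots,u_{N-1})$ of a finite subset $\bigcup S$, $S\subseteq F$, let $\operatorname{code}(u)\in V_\omega$ consist of $N$, the set of $(i,j)$ with $\{u_i,u_j\}\in F$, and the set of $(I,j)$ with $I\in[N]^6$ and $f(\{u_i:i\in I\})=u_j$. For $\kappa\in V_\omega$ let $D_\kappa$ be the set of all $b$ such that, for the pair $p\in F$ containing $b$, there is an enumeration $u$ of $\bigcup\operatorname{acl}(Tp)$ with $u_0=b$ and $\operatorname{code}(u)=\kappa$. By (D3), $D_\kappa$ is $T$-definable. Take $b\in x$, an enumeration $u$ of $\bigcup T_1$ with $u_0=b$, and $\kappa=\operatorname{code}(u)$. Then $b\in D_\kappa$, so $\bar b\in D_\kappa$ by Lemma~\ref{lem:acl}(b): there is an enumeration $u'$ of $\bigcup T_1$ with $u'_0=\bar b$ and the same code. The permutation $\pi\colon u_i\mapsto u'_i$ of $\bigcup T_1$ maps pairs of $T_1$ onto pairs of $T_1$ and is an automorphism of $f$. It sends $b$ to $\bar b$, so it maps $x$ onto $x$ and swaps its points. If $\pi$ has order $2^am$ with $m$ odd, we replace it by $\pi^m$, which has the same properties and order $2^a$.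

By Lemma~\ref{lem:moved}, $\pi$ moves at most four points. If $\pi$ fixes a point, then it maps the pair containing it to itself and fixes the other point too; so the set of moved points is a union of pairs. It consists of $x$ and at most one further pair $x'$. Since $\pi$ preserves the set of moved points and preserves $x$, it preserves $x'$, and it fixes all remaining points.
\end{proof}

If two pairs $x,y$ determine each other, we would like to apply Lemma~\ref{lem:swap} to $x$ and to $y$ in a triple $x,y,s$ and Lemma~\ref{lem:acl}(c) to $s$, leaving no value for $g(x,y,s)$. This requires a pair $s$ that does not determine $x$.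

\begin{lemma}\label{lem:generic}
If $T$ is $\operatorname{acl}$-closed and $x\in F\setminus T$, then $x\notin\operatorname{acl}(Ts)$ for infinitely many $s\in F$.
\end{lemma}

\begin{proof}
Otherwise $x$ belongs to $D=\{z\in F:z\in\operatorname{acl}(Ts)\text{ for all but finitely many }s\in F\}$. The set $D$ is $T$-definable and not contained in $\operatorname{acl}(T)$, so it is infinite. Given $m\in\omega$, take $m+1$ elements of $D$. All but finitely many $s$ have all of them in $\operatorname{acl}(Ts)$, so $F_m=\{s\in F:|\operatorname{acl}(Ts)|=m\}$ is finite. Then $F=\bigcup_mF_m$ is finite by Proposition~\ref{prop:unions}, which is absurd.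
\end{proof}

\begin{lemma}[anti-exchange]\label{lem:anti}
Let $T$ be $\operatorname{acl}$-closed and let $x\ne y$ be in $F\setminus T$. Then $y\in\operatorname{acl}(Tx)$ and $x\in\operatorname{acl}(Ty)$ do not both hold.
\end{lemma}

\begin{proof}
Suppose that both hold. Then $Ty\subseteq\operatorname{acl}(Tx)$ and $Tx\subseteq\operatorname{acl}(Ty)$, so $\operatorname{acl}(Tx)=\operatorname{acl}(Ty)$; call this finite set $T_1$. By Lemma~\ref{lem:generic} there is $s\in F\setminus T_1$ with $x\notin T_2=\operatorname{acl}(Ts)$. Also $y\notin T_2$, since otherwise $x\in\operatorname{acl}(Ty)\subseteq T_2$. The pairs $x,y,s$ are distinct. As $s\notin T_1\supseteq\operatorname{acl}(\{x,y\})$, Lemma~\ref{lem:acl}(c) gives $g(x,y,s)\ne s$. We have $s\in T_2$ and $y\in\operatorname{acl}(Tx)\subseteq\operatorname{acl}(T_2x)$, so Lemma~\ref{lem:swap} for $T_2$ and $x$ gives $g(x,y,s)\ne x$. In the same way $x,s\in\operatorname{acl}(T_2y)$, and Lemma~\ref{lem:swap} for $T_2$ and $y$ gives $g(x,y,s)\ne y$. This is a contradiction.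
\end{proof}

\section{Closed sets have two extreme points}\label{sec:convex}

Anti-exchange is the behavior of convex hulls: if $y$ lies in the hull of $T$ and $x$, and $x$ lies in the hull of $T$ and $y$, with $x,y$ outside the convex set $T$, then $x=y$. To make the analogy usable we pass to an infinite part of $F$ on which single points are closed. Let $T_0=\operatorname{acl}(\emptyset)$ and
\[
P=\{x\in F\setminus T_0:\operatorname{acl}(\{x\})=T_0\cup\{x\}\},\qquad \operatorname{cl}(A)=\operatorname{acl}(A)\cap P\quad\text{for finite }A\subseteq P.
\]

\begin{lemma}\label{lem:P}
The set $P$ is infinite. For finite $A,A'\subseteq P$ and $x,y,z\in P$: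
\begin{itemize}
\item[(C1)] $\operatorname{cl}(A)$ is finite, $A\subseteq\operatorname{cl}(A)=\operatorname{cl}(\operatorname{cl}(A))$, and $A\subseteq A'$ implies $\operatorname{cl}(A)\subseteq\operatorname{cl}(A')$;
\item[(C2)] $\operatorname{cl}(\emptyset)=\emptyset$ and $\operatorname{cl}(\{x\})=\{x\}$;
\item[(C3)] if $x\ne y$ are not in $\operatorname{cl}(A)$, then $y\in\operatorname{cl}(Ax)$ and $x\in\operatorname{cl}(Ay)$ do not both hold;
\item[(C4)] if $x,y,z$ are distinct and $g(x,y,z)=z$, then $z\in\operatorname{cl}(\{x,y\})$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose $x\in F\setminus T_0$ with $|\operatorname{acl}(\{x\})|$ minimal. If there were $y\in\operatorname{acl}(\{x\})\setminus(T_0\cup\{x\})$, then $\operatorname{acl}(\{y\})\subseteq\operatorname{acl}(\{x\})$, and minimality would give equality. So $y\in\operatorname{acl}(\{x\})=\operatorname{acl}(T_0x)$ and $x\in\operatorname{acl}(\{y\})=\operatorname{acl}(T_0y)$, against Lemma~\ref{lem:anti}. Hence $x\in P$. The set $P$ is $\emptyset$-definable, nonempty and disjoint from $\operatorname{acl}(\emptyset)$, so it is infinite.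

Properties (C1) and (C4) follow from Lemma~\ref{lem:acl}; for idempotence, $\operatorname{cl}(\operatorname{cl}(A))\subseteq\operatorname{acl}(\operatorname{acl}(A))\cap P=\operatorname{cl}(A)$. Property (C2) holds because $P\cap T_0=\emptyset$, and (C3) is Lemma~\ref{lem:anti} for $T=\operatorname{acl}(A)$, since $\operatorname{acl}(Tx)=\operatorname{acl}(Ax)$.
\end{proof}

Definability has now done its work; from here on only Lemma~\ref{lem:P} is used. A set $L$ is \emph{closed} if it is a finite subset of $P$ with $\operatorname{cl}(L)=L$. The intersection of two closed sets is closed, by monotonicity. A point $x$ of a closed set $L$ is \emph{extreme} if $x\notin\operatorname{cl}(L\setminus\{x\})$; since $\operatorname{cl}(L\setminus\{x\})\subseteq L$, this says that $L\setminus\{x\}$ is closed. Let $\operatorname{ex}(L)$ be the set of extreme points of $L$.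

The picture to keep in mind is $\mathbb Z$, with $\operatorname{cl}(A)$ the smallest interval containing $A$ and $g(x,y,z)$ the middle one of three integers. There a closed set is an interval and its extreme points are its endpoints. The next lemma shows that this much is true in general.

\begin{lemma}\label{lem:ex}
Let $L$ be closed with $|L|\ge 2$.
\begin{itemize}
\item[(a)] $\operatorname{ex}(L)$ has exactly two elements $x,x'$, and $L=\operatorname{cl}(\{x,x'\})$.
\item[(b)] If $q\in L\setminus\operatorname{ex}(L)$, then $g(q,x,x')=q$.
\item[(c)] If $L=\operatorname{cl}(\{y,y'\})$, then $\operatorname{ex}(L)\subseteq\{y,y'\}$.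
\end{itemize}
\end{lemma}

\begin{proof}
(a) We first show $L=\operatorname{cl}(\operatorname{ex}(L))$. Let $B\subseteq L$ be minimal under inclusion with $\operatorname{cl}(B)=L$; it suffices to show $B\subseteq\operatorname{ex}(L)$. Suppose that $w\in B$ is not extreme. By minimality $w\notin\operatorname{cl}(B\setminus\{w\})$, since otherwise $B\setminus\{w\}$ would generate $L$. Let $C$ be maximal among the closed sets with $B\setminus\{w\}\subseteq C\subseteq L\setminus\{w\}$; the set $\operatorname{cl}(B\setminus\{w\})$ is one of them. As $L\setminus\{w\}$ is not closed, there is $y\in L\setminus C$ with $y\ne w$. The closed set $\operatorname{cl}(Cy)\subseteq L$ properly contains $C$, so $w\in\operatorname{cl}(Cy)$ by maximality. Also $y\in L=\operatorname{cl}(B)\subseteq\operatorname{cl}(Cw)$. This contradicts (C3).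

If there were three distinct extreme points, we could name them $x,y,z$ so that $g(x,y,z)=z$; then (C4) gives $z\in\operatorname{cl}(\{x,y\})\subseteq L\setminus\{z\}$, because $L\setminus\{z\}$ is closed. So $|\operatorname{ex}(L)|\le 2$. By (C2) a set with at most one element cannot generate $L$, so $|\operatorname{ex}(L)|=2$.

(b) If $g(q,x,x')=x$, then $x\in\operatorname{cl}(\{q,x'\})\subseteq L\setminus\{x\}$, which is impossible. The roles of $x$ and $x'$ are symmetric.

(c) If $z\in L\setminus\{y,y'\}$, then $z\in L=\operatorname{cl}(\{y,y'\})\subseteq\operatorname{cl}(L\setminus\{z\})$.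
\end{proof}

\section{Integer heights and the proof of Theorem~\ref{thm:A}}\label{sec:heights}

Fix $q\in P$. Let $\mathcal L_q$ be the set of closed $L$ with $q\in L\setminus\operatorname{ex}(L)$. Such an $L$ is not $\{q\}$, by (C2), so Lemma~\ref{lem:ex} applies to it. Each $L\in\mathcal L_q$ proposes an element of $q$: with $\operatorname{ex}(L)=\{x,x'\}$,
\[
\varepsilon_q(L)=f(q,x,x')\in q
\]
by Lemma~\ref{lem:ex}(b). If $L_1\subseteq L$ are closed and $L_1\in\mathcal L_q$, then $L\in\mathcal L_q$, since $q\in\operatorname{cl}(L_1\setminus\{q\})\subseteq\operatorname{cl}(L\setminus\{q\})$. Let $\mathcal M_q$ be the set of members of $\mathcal L_q$ that are minimal under inclusion, and for closed $L$ let $\mathcal M_q(L)=\{M\in\mathcal M_q:M\subseteq L\}$, a finite set. Every $L\in\mathcal L_q$ is finite and so contains a member of $\mathcal M_q$. Therefore, for closed $L$,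
\[
L\in\mathcal L_q\iff\mathcal M_q(L)\ne\emptyset .
\]

\begin{lemma}\label{lem:Q}
The set $Q=\{q\in P:\mathcal L_q\ne\emptyset\}$ is infinite.
\end{lemma}

\begin{proof}
Among three distinct elements of $P$, named so that $g(q_1,q_2,q_3)=q_3$, we have $q_3\in L=\operatorname{cl}(\{q_1,q_2\})$ by (C4) and $q_3\notin\operatorname{ex}(L)$ by Lemma~\ref{lem:ex}(c). So $L\in\mathcal L_{q_3}$. Hence $|P\setminus Q|\le 2$.
\end{proof}

In the interval picture $\mathcal M_q$ has the single member $\{q-1,q,q+1\}$, and its proposal is a canonical element of $q$. In a bad family all minimal sets can agree for finitely many $q\in Q$ only; for the others both elements of $q$ are proposed. We cannot decide between them. Instead we give each $M\in\mathcal M_q$ an integer height, defined up to a common additive constant, whose parity records the proposal. Shifting all heights by one interchanges the roles of the two elements of $q$, and reduction modulo $4$ gives a four-cycle.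

\begin{example}\label{ex:four}
Let $L=\{q,a,x,x'\}$ be closed with $\operatorname{ex}(L)=\{x,x'\}$, and suppose that $A=\{q,a,x'\}$ and $A'=\{q,a,x\}$ have $\operatorname{ex}(A)=\{a,x'\}$ and $\operatorname{ex}(A')=\{a,x\}$. Closed sets with two elements are not in $\mathcal L_q$, so $\mathcal M_q(L)=\{A,A'\}$. If the proposals $f(q,a,x')$ and $f(q,a,x)$ agree, give $A$ and $A'$ the same height. If they differ, the heights should differ by one, and we must say which set is higher without preferring $x$ to $x'$. The third proposal $\varepsilon_q(L)=f(q,x,x')$ agrees with exactly one of the two, and we place that set higher. This is the point at which $f$ supplies an orientation, and not only a parity.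
\end{example}

For $M,M'\in\mathcal M_q$ let $\delta(M,M')$ be $0$ if $\varepsilon_q(M)=\varepsilon_q(M')$ and $1$ otherwise. As $q$ has two elements,
\begin{equation}\label{eq:delta}
\delta(M,M'')\equiv\delta(M,M')+\delta(M',M'')\pmod 2 .
\end{equation}
Let $\mathcal N\ne\emptyset$. A set $H$ of functions $\mathcal N\to\mathbb Z$ is a \emph{line} if $H=\{y+c:c\in\mathbb Z\}$ for some function $y$, where $y+c$ is obtained by adding the constant $c$. For $M\in\mathcal N$ and $c\in\mathbb Z$, a line has exactly one member with value $c$ at $M$.

\begin{lemma}\label{lem:H}
There is a function $L\mapsto H_L$ on $\mathcal L_q$, defined from $q$, $f$ and $\operatorname{cl}$ without choices, such that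
\begin{itemize}
\item[(i)] $H_L$ is a line of functions $\mathcal M_q(L)\to\mathbb Z$;
\item[(ii)] $y(M)-y(M')\equiv\delta(M,M')\pmod 2$ for $y\in H_L$ and $M,M'\in\mathcal M_q(L)$;
\item[(iii)] if $L_1\subseteq L$ are in $\mathcal L_q$, then $H_{L_1}=\{y|_{\mathcal M_q(L_1)}:y\in H_L\}$.
\end{itemize}
\end{lemma}

\begin{proof}
We define $H_L$ and prove (i)--(iii) by recursion on $|L|$. If $L\in\mathcal M_q$, let $H_L$ be the set of all functions $\{L\}\to\mathbb Z$; in (iii) only $L_1=L$ occurs. Now let $L\in\mathcal L_q\setminus\mathcal M_q$, $\operatorname{ex}(L)=\{x,x'\}$, and put $A=L\setminus\{x\}$, $A'=L\setminus\{x'\}$, $B=A\cap A'$. These three sets are closed. A closed proper subset of $L$ cannot contain both $x$ and $x'$, because $L=\operatorname{cl}(\{x,x'\})$; so it is contained in $A$ or in $A'$. Since $L\notin\mathcal M_q$, this gives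
\[
\mathcal M_q(L)=\mathcal M_q(A)\cup\mathcal M_q(A'),\qquad\mathcal M_q(A)\cap\mathcal M_q(A')=\mathcal M_q(B).
\]
Hence at least one of $A,A'$ is in $\mathcal L_q$, and both are if $B$ is. Exactly one of the following cases occurs.

\emph{Case 1: exactly one of $A,A'$ is in $\mathcal L_q$}, say $A$. Then $\mathcal M_q(A')=\emptyset$ and $\mathcal M_q(L)=\mathcal M_q(A)$. Put $H_L=H_A$; (i) and (ii) are inherited.

In the other two cases $A,A'\in\mathcal L_q$. We call certain pairs $(y_A,y_{A'})\in H_A\times H_{A'}$ \emph{compatible}, in such a way that compatible functions agree on $\mathcal M_q(B)$, compatibility is preserved when the same constant is added to both functions, and each member of either line is compatible with exactly one member of the other. We then let $H_L$ be the set of unions $y_A\cup y_{A'}$ of compatible pairs. It is a line: it is nonempty and closed under adding constants, and if $y,y'\in H_L$, then for some $c$ the functions $y$ and $y'+c$ agree on $\mathcal M_q(A)$, hence on $\mathcal M_q(A')$ by uniqueness. For (ii) it suffices to find $N\in\mathcal M_q(A)$ and $N'\in\mathcal M_q(A')$ with $y(N)-y(N')\equiv\delta(N,N')$. Indeed, (ii) holds inside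 $\mathcal M_q(A)$ and inside $\mathcal M_q(A')$ by induction, and for $M\in\mathcal M_q(A)$, $M'\in\mathcal M_q(A')$ we write $y(M)-y(M')$ as the sum of $y(M)-y(N)$, $y(N)-y(N')$, $y(N')-y(M')$ and apply \eqref{eq:delta} twice.

\emph{Case 2: $B\in\mathcal L_q$.} Call $y_A,y_{A'}$ compatible if they agree on $\mathcal M_q(B)$. Take $M_0\in\mathcal M_q(B)$. By (iii) both functions restrict to members of the line $H_B$, so they are compatible if and only if $y_A(M_0)=y_{A'}(M_0)$; this gives existence and uniqueness. For (ii) take $N=N'=M_0$.

\emph{Case 3: $A,A'\in\mathcal L_q$ and $B\notin\mathcal L_q$.} Now $\mathcal M_q(A)$ and $\mathcal M_q(A')$ are disjoint, and the offset between the two lines has to be prescribed. Maxima serve as reference points. All members of $H_A$ attain their maximum at the same elements $N$ of $\mathcal M_q(A)$, by (i), and $\varepsilon_q(N)$ is the same for all these $N$, by (ii); call it $\eta_A$. Define $\eta_{A'}$ from $H_{A'}$ in the same way. If $\eta_A\ne\eta_{A'}$, then $\varepsilon_q(L)$ equals exactly one of them. Call $y_A,y_{A'}$ compatible if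
\[
\max y_A-\max y_{A'}=\begin{cases}0&\text{if }\eta_A=\eta_{A'},\\ 1&\text{if }\eta_A\ne\eta_{A'}\text{ and }\varepsilon_q(L)=\eta_A,\\ -1&\text{if }\eta_A\ne\eta_{A'}\text{ and }\varepsilon_q(L)=\eta_{A'}.\end{cases}
\]
The condition does not change when $x$ and $x'$ are interchanged, so no choice is involved. A member of a line is determined by its maximum, which can be any integer; this gives existence and uniqueness. For (ii) take $N,N'$ at which the two maxima are attained.

\emph{Property (iii).} Let $L_1\subsetneq L$ be in $\mathcal L_q$, say $L_1\subseteq A$. Then $A\in\mathcal L_q$, and in each of the three cases the restrictions of the members of $H_L$ to $\mathcal M_q(A)$ are exactly the members of $H_A$. By induction their restrictions to $\mathcal M_q(L_1)$ form $H_{L_1}$.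
\end{proof}

Only residues modulo $4$ will be needed, but the recursion has to be run in $\mathbb Z$, because Case~3 uses maxima. It also uses that $L$ has only two extreme points: two lines have to be glued, and one proposal $\varepsilon_q(L)$ suffices to break the tie. We now pass to the limit along the closed sets.

\begin{lemma}\label{lem:Z}
For $q\in Q$, the set $\mathcal Z_q$ of all $y\colon\mathcal M_q\to\mathbb Z$ with $y|_{\mathcal M_q(L)}\in H_L$ for every $L\in\mathcal L_q$ is a line, and $y(M)-y(M')\equiv\delta(M,M')\pmod 2$ for $y\in\mathcal Z_q$ and $M,M'\in\mathcal M_q$.
\end{lemma}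

\begin{proof}
For $M,M'\in\mathcal M_q$ the closed set $\operatorname{cl}(M\cup M')$ is in $\mathcal L_q$ and contains both. Property (ii) for this set gives the congruence, and (i) shows that $y-y'$ has the same value at $M$ and $M'$ for $y,y'\in\mathcal Z_q$. So any two members of $\mathcal Z_q$ differ by a constant, and $\mathcal Z_q$ is closed under adding constants. It remains to find one member. Fix $M_0\in\mathcal M_q$. For closed $L\supseteq M_0$ let $y_L$ be the member of $H_L$ with $y_L(M_0)=0$, and put $y(M)=y_{\operatorname{cl}(M_0\cup M)}(M)$ for $M\in\mathcal M_q$. Let $L\in\mathcal L_q$ and $L'=\operatorname{cl}(L\cup M_0)$. For $M\in\mathcal M_q(L)$ we have $\operatorname{cl}(M_0\cup M)\subseteq L'$, so by (iii) the function $y_{L'}$ restricts to a member of $H_{\operatorname{cl}(M_0\cup M)}$ vanishing at $M_0$, which is $y_{\operatorname{cl}(M_0\cup M)}$. Thus $y(M)=y_{L'}(M)$ for all $M\in\mathcal M_q(L)$, and $y|_{\mathcal M_q(L)}=y_{L'}|_{\mathcal M_q(L)}\in H_L$ by (iii).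
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Assume $\operatorname{RC}_6$. Proposition~\ref{prop:three} gives $\operatorname{C}_3^-$. Suppose that $\operatorname{C}_2^-$ fails, so that the standing assumption of Section~\ref{sec:acl} holds. Let $q\in Q$ and $y\in\mathcal Z_q$. For $M\in\mathcal M_q$ consider the element of $q$ equal to $\varepsilon_q(M)$ if $y(M)$ is even and to $\overline{\varepsilon_q(M)}$ if $y(M)$ is odd. By the congruence in Lemma~\ref{lem:Z} it does not depend on $M$; call it $\lambda(y)$. Then $\lambda(y+1)=\overline{\lambda(y)}$. Let $X_q$ be the set of classes of $\mathcal Z_q$ under the relation ``$y-y'$ is a constant divisible by $4$''. Since $\mathcal Z_q$ is a line on the nonempty set $\mathcal M_q$, the set $X_q$ has four elements, $y\mapsto y+1$ induces a cyclic permutation $\sigma_q$ of $X_q$ of length $4$, and $\lambda$ induces a map $\lambda_q\colon X_q\to q$ with $\lambda_q(\sigma_qv)=\overline{\lambda_q(v)}$. The set $\mathcal Z_q$ does not depend on the set $M_0$ used to show that it is nonempty, so $(X_q,\sigma_q,\lambda_q)$ is defined from $q$, $f$ and $\operatorname{cl}$ uniformly in $q$. This is a function assigning a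 four-cycle over $q$ to each $q\in Q$. By Proposition~\ref{prop:four}, $Q$ is finite, contrary to Lemma~\ref{lem:Q}. Hence $\operatorname{C}_2^-$ holds, and Lemma~\ref{lem:trace} with $n=6$ gives $\operatorname{C}_6^-$.
\end{proof}

\section{Permutation models for $n=5$ and $n\ge 7$}\label{sec:models}

We recall the construction. Work in $\operatorname{ZFA}$ with the axiom of choice, and let $G$ be a group of permutations of the set of atoms. Each $\pi\in G$ acts on all sets by $\pi z=\{\pi w:w\in z\}$. A set or atom $z$ is \emph{symmetric} if there is a finite set $E$ of atoms such that $\pi z=z$ for every $\pi\in G$ that fixes $E$ pointwise. The class $N$ of all $z$ such that $z$ and all elements of its transitive closure are symmetric is a transitive model of $\operatorname{ZFA}$, the \emph{permutation model given by finite supports}. It contains all atoms and all natural numbers and is invariant under $G$. A symmetric set whose elements lie in $N$ lies in $N$; in particular $N$ contains its finite subsets, and a member of $N$ is finite in $N$ if and only if it is finite.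

To violate $\operatorname{C}_n^-$ we want $n$-element sets on which small subgroups act without fixed points. For $n=5$ such a set can consist of a $2$-cycle and a $3$-cycle. To keep $\operatorname{RC}_5$, we need infinite sets $Y$ on which this pattern does not occur. With $G=\mathbb Z$ and stabilizers of the form $2^a3^b\mathbb Z$, a subgroup has a nontrivial orbit of odd size and a nontrivial orbit of size prime to $3$ only on points whose exponent pairs $(a,b)$ are incomparable, and an infinite sequence of such pairs can always be thinned to a chain.

\begin{proposition}\label{prop:model}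
Let $\ell\ne r$ be primes not dividing $n$, and let $n=s\ell+tr$ with integers $s,t\ge 1$. Then there is a permutation model of $\operatorname{ZFA}$ in which $\operatorname{RC}_n$ holds and $\operatorname{C}_n^-$ fails.
\end{proposition}

\begin{proof}
Let $G=\mathbb Z$, $D_{a,b}=\ell^ar^b\mathbb Z$ and $H_k=D_{k,k}$. The subgroups of $\mathbb Z$ that contain some $H_m$ are exactly the $D_{a,b}$, because $H_m\subseteq e\mathbb Z$ means $e\mid(\ell r)^m$. We have $D_{a,b}\cap D_{a',b'}=D_{\max(a,a'),\max(b,b')}$.

Let the set of atoms be the disjoint union of finite sets $A_k$, $k\in\omega$, where $A_k$ consists of $s$ copies of $\mathbb Z/D_{k+1,k}$ and $t$ copies of $\mathbb Z/D_{k,k+1}$, and let $\mathbb Z$ act by translation. The pointwise stabilizer of $A_k$ is $D_{k+1,k}\cap D_{k,k+1}=H_{k+1}$, since $s,t\ge 1$. So the action is faithful, and $z$ is symmetric if and only if it is fixed by some $H_m$. Let $N$ be the resulting model. For $\gamma\in\mathbb Z/H_k$ let $B_{k,\gamma}$ be the set of atoms of $A_k$ that, as cosets, are contained in $\gamma$. A copy of $\mathbb Z/D_{k+1,k}$ contributes $\ell$ atoms and a copy of $\mathbb Z/D_{k,k+1}$ contributes $r$ atoms, so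 $|B_{k,\gamma}|=s\ell+tr=n$. The infinite family $F$ of all $B_{k,\gamma}$ is invariant under $G$, so $F\in N$.

\emph{$\operatorname{C}_n^-$ fails in $N$.} Suppose that $\varphi\in N$ is a choice function on an infinite subfamily of $F$, and let $H_m$ fix $\varphi$. Each level $k$ has finitely many sets, so some $B=B_{k,\gamma}$ with $k\ge m$ is in the domain of $\varphi$. Every $\pi\in H_k\subseteq H_m$ fixes $\gamma$, hence $B$, and so $\pi(\varphi(B))=(\pi\varphi)(\pi B)=\varphi(B)$. But the stabilizer of the atom $\varphi(B)\in A_k$ is $D_{k+1,k}$ or $D_{k,k+1}$, and neither contains $H_k$.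

\emph{$\operatorname{RC}_n$ holds in $N$.} Let $X\in N$ be infinite and fixed by $H=H_m$. Every element of $X$ is symmetric, so its stabilizer in $H$ is some $D_{a,b}$ and its $H$-orbit is finite; as $H$ is abelian, all points of one orbit have the same stabilizer. There are infinitely many orbits, and using choice in the ground model we pick distinct orbits $O_i\subseteq X$, $i\in\omega$, with stabilizers $D_{a_i,b_i}$. Every sequence of natural numbers has a nondecreasing subsequence; applying this twice, we may assume that $(a_i)$ and $(b_i)$ are both nondecreasing. The infinite set $Y=\bigcup_iO_i\subseteq X$ is $H$-invariant, so $Y\in N$.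

Let $S\in[Y]^n$. It is symmetric, so its setwise stabilizer in $H$ is some $D=D_{a,b}$. We claim that $D$ fixes a point of $S$. The $D$-orbit of a point of $O_i$ has size
\[
[D_{a,b}:D_{a,b}\cap D_{a_i,b_i}]=\ell^{\max(a_i-a,0)}\,r^{\max(b_i-b,0)} .
\]
The set $S$ is a union of $D$-orbits whose sizes add up to $n$. Suppose that none of them is trivial. Since $\ell\nmid n$, some orbit has size prime to $\ell$, which gives $i$ with $a_i\le a$ and $b_i>b$. Since $r\nmid n$, some orbit has size prime to $r$, which gives $i'$ with $b_{i'}\le b$ and $a_{i'}>a$. Then $a_i<a_{i'}$ forces $i<i'$, while $b_i>b_{i'}$ forces $i>i'$.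

In the ground model choose a representative $S$ of each $H$-orbit on $[Y]^n$ and a point $w_S\in S$ fixed by the stabilizer of $S$ in $H$, and put $c(\pi S)=\pi w_S$ for $\pi\in H$. This is well defined: if $\pi S=\pi'S$, then $\pi^{-1}\pi'$ stabilizes $S$ and so fixes $w_S$. The function $c$ is an $H$-invariant choice function on $[Y]^n$ whose elements lie in $N$, so $c\in N$.
\end{proof}

\begin{lemma}\label{lem:arith}
For $n=5$ and every $n\ge 7$ there are primes $\ell\ne r$ not dividing $n$ and integers $s,t\ge 1$ with $n=s\ell+tr$.
\end{lemma}

\begin{proof}
Let $\ell<r$ be the two smallest primes not dividing $n$. If $n>\ell r$, take $t\in\{1,\dots,\ell\}$ with $tr\equiv n\pmod\ell$; then $n-tr$ is a positive multiple of $\ell$. So assume $n\le\ell r$.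

Let $p_1<p_2<\cdots$ be the primes, $r=p_j$ and $\Pi_j=p_1\cdots p_{j-1}$. All primes below $r$ other than $\ell$ divide $n$, so $n$ is a multiple of $\Pi_j/\ell$. We claim that $\Pi_j>p_{j-1}^2p_j$ for $j\ge 6$. For $j=6$ this is $2310>1573$. If it holds for $j\geq 6$, then $\Pi_{j+1}=\Pi_jp_j>p_{j-1}^2p_j^2>p_j^2p_{j+1}$, because Bertrand's postulate ($p_{i+1}<2p_i$) gives $p_{j+1}<4p_{j-1}\le p_{j-1}^2$. For $j\ge 6$ we would thus have $n\ge\Pi_j/\ell>p_{j-1}^2r/\ell\ge\ell r$. Hence $r\le 11$. The table lists, for each pair $(\ell,r)$, the divisor $\Pi_j/\ell$, the bound $\ell r$, and a decomposition of every multiple $n\le\ell r$ of the divisor that is prime to $\ell r$ and satisfies $n=5$ or $n\ge 7$.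
\begin{center}
\begin{tabular}{c|c|c|l}
$(\ell,r)$ & $\Pi_j/\ell$ & $\ell r$ & decompositions\\ \hline
$(2,3)$ & $1$ & $6$ & $5=2+3$\\
$(2,5)$ & $3$ & $10$ & $9=2\cdot 2+5$\\
$(3,5)$ & $2$ & $15$ & $8=3+5$, \ $14=3\cdot 3+5$\\
$(2,7)$ & $15$ & $14$ & no such $n$\\
$(3,7)$ & $10$ & $21$ & $10=3+7$, \ $20=2\cdot 3+2\cdot 7$\\
$(5,7)$ & $6$ & $35$ & $12=5+7$, \ $18=7+11$, \ $24=2\cdot 5+2\cdot 7$\\
$(2,11)$ & $105$ & $22$ & no such $n$\\
$(3,11)$ & $70$ & $33$ & no such $n$\\
$(5,11)$ & $42$ & $55$ & $42=4\cdot 5+2\cdot 11$\\
$(7,11)$ & $30$ & $77$ & $30=7+23$, \ $60=7\cdot 7+11$
\end{tabular}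
\end{center}
For $n=18$ and $n=30$ the decomposition uses a different pair of primes, which also do not divide $n$.
\end{proof}

Proposition~\ref{prop:model} and Lemma~\ref{lem:arith} prove Theorem~\ref{thm:B}.

\begin{remark}
For $n=2,3,4,6$ the sum of the two smallest primes not dividing $n$ is $8,7,8,12$, which exceeds $n$. So these are exactly the $n\ge 2$ to which Proposition~\ref{prop:model} does not apply: the three cases of Montenegro's result, and the case of Theorem~\ref{thm:A}.
\end{remark}

\section{Transfer to $\operatorname{ZF}$}\label{sec:transfer}

Let $\mathcal P^\alpha(x)$ denote the $\alpha$-th stage of the iteration of the power set operation over $x$. A formula $\varphi(x)$ is \emph{boundable} if for some definable ordinal $\alpha$ it is provably equivalent to its relativization to $\mathcal P^\alpha(x)$. Let $|x|_-$ be the supremum of the well-ordered cardinals that inject into $x$. \emph{Boundable statements} are those of the form $\exists x\,\varphi(x)$, and \emph{injectively boundable statements} are those of the form $\forall x\,(|x|_-\le\kappa\to\varphi(x))$, where $\varphi$ is boundable and $\kappa$ is a definable well-ordered cardinal. Pincus'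 theorem \cite[Theorem 3A3]{Pincus} (see \cite[Note 103]{HR}) says that a conjunction of boundable and injectively boundable statements that holds in a Fraenkel--Mostowski model holds in some model of $\operatorname{ZF}$.

\begin{proof}[Proof of Corollary~\ref{cor:C}]
The failure of $\operatorname{C}_n^-$ says that there is a set $x$ with an infinite family $\mathcal F\subseteq[x]^n$ no infinite subfamily of which has a choice function. The families, choice functions and bijections with natural numbers that occur here lie within boundedly many power sets of $x$, so $\neg\operatorname{C}_n^-$ is a boundable statement. Let $\psi(X)$ say that if $X$ is infinite, then $[Y]^n$ has a choice function for some infinite $Y\subseteq X$; it is boundable for the same reason. As noted in the introduction, $\psi(X)$ holds whenever $\omega$ injects into $X$. If $\omega$ does not inject into $X$, then only finite cardinals do, and $|X|_-\le\omega$. Hence $\operatorname{RC}_n$ is equivalent to the injectively boundable statement $\forall X\,(|X|_-\le\omega\to\psi(X))$. For $n=5$ and $n\ge 7$, Theorem~\ref{thm:B} and Pincus' theorem therefore give a model of $\operatorname{ZF}+\operatorname{RC}_n+\neg\operatorname{C}_n^-$,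 provided that $\operatorname{ZF}$ is consistent. For $n=6$ the implication is provable by Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HS}
Lorenz Halbeisen and Salome Schumacher, \emph{Some implications of Ramsey Choice for $n$-element sets}, arXiv:2101.06924 (2021).

\bibitem{HR}
Howard and Rubin, \emph{Consequences of the Axiom of Choice}.

\bibitem{Pincus}
Pincus, \emph{Zermelo--Fraenkel consistency results by Fraenkel--Mostowski methods}, J. Symb. Logic 37 (1972).

\end{thebibliography}
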